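\title{Azumaya algebras of period two on smooth affine threefolds and fourfolds}

\begin{abstract}
Let $n>1$ be odd. We ask whether an Azumaya algebra of degree $2n$ and period $2$ on a smooth affine complex variety of dimension $d\in\{3,4,5\}$ is always Brauer-equivalent to an Azumaya algebra of degree $2$. The answer is yes for $d=3$ and no for $d=4,5$. In dimension at most $3$, every Brauer class is represented by an Azumaya algebra whose degree is the generic index of the class. In every dimension $d\ge4$ there is a class of order $2$ that is represented in degree $2n$ for every odd $n>1$ but not in degree $2$. Both proofs study the finitely many singular points of a twisted reflexive sheaf of rank $2$ on a threefold. Over $\mathbb{C}$ these points can be removed by two elementary modifications. Over $\mathbb{C}(t)$ their number can be forced to be odd by Riemann--Roch and even by Galois symmetry.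
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, varieties are irreducible. Let $X$ be a connected scheme. An \emph{Azumaya algebra} on $X$ is a locally free sheaf $\mathcal{A}$ of $\mathcal{O}_X$-algebras that is \'etale-locally a matrix algebra: there is an \'etale cover $\pi\colon U\to X$ with $\pi^*\mathcal{A}\cong \mathrm{M}_m(\mathcal{O}_U)$. The integer $m$ is the \emph{degree} of $\mathcal{A}$. Two Azumaya algebras $\mathcal{A},\mathcal{A}'$ are \emph{Brauer-equivalent} if $\mathcal{A}\otimes\mathcal{E}nd(\mathcal{E})\cong\mathcal{A}'\otimes\mathcal{E}nd(\mathcal{E}')$ for some locally free sheaves $\mathcal{E},\mathcal{E}'$ of positive rank. The equivalence classes form a group $\operatorname{Br}(X)$ under tensor product. We write $\operatorname{cl}(\mathcal{A})$ for the class of $\mathcal{A}$; its order in $\operatorname{Br}(X)$ is the \emph{period} of $\mathcal{A}$.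

Over a field, Azumaya algebras are the central simple algebras. Each Brauer class contains a unique division algebra $D$, whose degree is the \emph{index} of the class, and the algebras in the class are the matrix algebras over $D$. The period and the index have the same prime factors. Hence an algebra of period $2$ and degree $2n$ with $n$ odd has index a power of $2$, different from $1$ and dividing $2n$; the index is $2$, and the algebra is $\mathrm{M}_n(D)$ with $D$ of degree $2$. Over a field the odd part of the degree carries no information.

Now let $X$ be a smooth complex variety and $\mathcal{A}$ an Azumaya algebra of degree $2n$ and period $2$ on $X$. For a regular integral noetherian scheme the Brauer group injects into the Brauer group of the function field. So the generic fiber of $\mathcal{A}$ still has period $2$, and it is $\mathrm{M}_n(D)$ for a division algebra $D$ of degree $2$ over $\mathbb{C}(X)$. By the same injectivity, the Azumaya algebras of degree $2$ and class $\operatorname{cl}(\mathcal{A})$ are exactly the Azumaya algebras on $X$ with generic fiber $D$. The algebra $\mathrm{M}_n(D)$ extends over $X$,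 and one asks whether $D$ itself does.

It is known that the answer can be no: for every odd $n>1$ there are a smooth affine complex variety $X$ of dimension $6$ and an Azumaya algebra $\mathcal{A}$ on $X$ of degree $2n$ and period $2$ such that no Azumaya algebra of degree $2$ has class $\operatorname{cl}(\mathcal{A})$, and such examples exist in every dimension at least $6$. The following problem comes from Antieau and Williams \cite{AW}.

\medskip
\noindent\textbf{Problem.} \emph{For each $d\in\{3,4,5\}$ and each odd $n>1$, decide whether there exist a smooth affine variety $X$ of dimension $d$ over $\mathbb{C}$ and an Azumaya algebra $\mathcal{A}$ on $X$ of degree $2n$ and period $2$ such that no Azumaya algebra of degree $2$ on $X$ has class $\operatorname{cl}(\mathcal{A})$.}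
\medskip

We prove two theorems.

\begin{theorem}\label{thm:A}
Let $X$ be a smooth affine variety over $\mathbb{C}$ with $\dim X\le 3$, let $\alpha\in\operatorname{Br}(X)$, and let $m$ be the index of $\alpha$ at the generic point. Then $\alpha$ is the class of an Azumaya algebra of degree $m$ on $X$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $d\ge4$ there are a smooth affine complex variety $X$ of dimension $d$ and a class $\alpha\in\operatorname{Br}(X)$ of order $2$ such that $\alpha$ is the class of an Azumaya algebra of degree $2n$ for every odd $n>1$, but not of an Azumaya algebra of degree $2$.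
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $n>1$ be odd. Examples as in the Problem do not exist for $d=3$, and they exist for $d=4$ and $d=5$.
\end{corollary}

\begin{proof}
If $\mathcal{A}$ has degree $2n$ and period $2$, its class has generic index $2$, as shown above. For $d=3$ Theorem~\ref{thm:A} gives an algebra of degree $2$ in the class. For $d=4,5$ apply Theorem~\ref{thm:B}.
\end{proof}

An Azumaya algebra of degree $2$ and class $\alpha$ is the endomorphism algebra of an $\alpha$-twisted vector bundle of rank $2$ (Section~\ref{sec:prelim}). On an affine variety a twisted sheaf of generic rank $2$ is easy to produce, as the cokernel of a general map between twisted bundles whose ranks differ by $2$. Such a map drops rank in codimension $3$. For $d\le2$ the cokernel is therefore a bundle, and the natural guess is that the first counterexamples appear for $d=3$, where the cokernel is singular at a finite set $Z$ of points. The guess is off by one, and the reason is a division by $2$.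

On a complex affine threefold we move the points of $Z$ by elementary modifications along a surface $S$ (Section~\ref{sec:mod}). The obstruction to removing them is a class in $CH^2(S)$. After one preliminary modification this class is supported on an auxiliary curve $C\supset Z$, and the choices at our disposal change it by \emph{twice} an arbitrary divisor class on $C$. The Picard group of a smooth affine complex curve is divisible, so the obstruction can be made zero (Section~\ref{sec:thmA}).

A fourfold fibered over a curve has as generic fiber a threefold $T$ over $\mathbb{C}(t)$, and over this field the number of singular points modulo $2$ can be an invariant. A twisted bundle of rank $2$ on $T$ extends to a reflexive sheaf on a compactification $Y$, singular only at boundary points. Riemann--Roch computes the number of these points modulo $2$ from $c_1$ and $c_2$ (Section~\ref{sec:parity}). We take for $Y$ a form of a toric threefold with tetrahedral symmetry (Section~\ref{sec:fan}), on which the Brauer class forces this number to be odd while all Galois orbits on the boundary have even length (Section~\ref{sec:descent}).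 The fourfold itself is a free quotient of $U\times(\mathbb{C}^*)^3$ by $A_4$, with $U$ an open subset of $\mathbb{P}^1$ (Section~\ref{sec:thmB}).

\section{Twisted sheaves, reflexive sheaves, general sections}\label{sec:prelim}

Cohomology is \'etale, and $\operatorname{Br}(X)\subset H^2(X,\mathbb{G}_m)$. All fields have characteristic $0$.

\subsection{Twisted sheaves}

Let $X$ be a quasi-projective scheme over a field. On such a scheme \v{C}ech cohomology computes \'etale cohomology, so a class $\alpha\in H^2(X,\mathbb{G}_m)$ is represented by a $2$-cocycle $\zeta\in\Gamma(U\times_XU\times_XU,\mathbb{G}_m)$ on an \'etale cover $U\to X$. Fix $\zeta$. A \emph{sheaf of weight $j$} is a quasi-coherent sheaf $F$ on $U$ with an isomorphism $\varphi\colon p_2^*F\to p_1^*F$ on $U\times_XU$ that satisfies the cocycle condition up to the scalar $\zeta^j$: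
\[
\varphi_{12}\circ\varphi_{23}=\zeta^{j}\,\varphi_{13}.
\]
By \'etale descent, refining $U$ does not change the category of such sheaves, and sheaves of weight $0$ are ordinary quasi-coherent sheaves on $X$. A \emph{twisted sheaf} is a sheaf of weight $1$. Properties that are \'etale-local, such as being coherent, locally free, torsion-free or reflexive, are read off on $U$. We use the following facts.

\begin{itemize}
\item[(T1)] Weights add under $\otimes$ and subtract under $\mathcal{H}om$. In particular $\mathcal{H}om$ between two twisted sheaves is an ordinary sheaf, and the determinant of a twisted bundle of rank $r$ has weight $r$. Twisted sheaves pull back along any morphism $X'\to X$, with the pulled-back cocycle.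
\item[(T2)] An invertible twisted sheaf exists if and only if $\alpha=0$. Indeed, after refining $U$ such a sheaf is $\mathcal{O}_U$ with $\varphi$ a unit $\beta$ on $U\times_XU$ whose coboundary is $\zeta$.
\item[(T3)] If $V$ is a twisted vector bundle of rank $m>0$, then $\mathcal{E}nd(V)$ is an Azumaya algebra of degree $m$ and class $\alpha$ (this fixes the sign of the inclusion $\operatorname{Br}\subset H^2$), and every Azumaya algebra of class $\alpha$ arises in this way.
\item[(T4)] If $P$ is a twisted bundle of positive rank and $H$ is any twisted sheaf, the evaluation map $P\otimes\mathcal{H}om(P,H)\to H$ is onto, because on a refinement of $U$ the bundle $P$ is free.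
\end{itemize}

\begin{lemma}\label{lem:twisted}
Let $X$ and $\alpha$ be as above.
\begin{itemize}
\item[(a)] If $g\colon X'\to X$ is finite \'etale of constant degree $m>0$ and $g^*\alpha=0$, then $\alpha$ is the class of an Azumaya algebra of degree $m$.
\item[(b)] Let $P$ be a twisted bundle of positive rank. If $X$ is affine, every coherent twisted sheaf is a quotient of some $P^{\oplus N}$.
\item[(c)] Let $P$ be as in (b), without assuming $X$ affine. Every coherent twisted sheaf $V$ on an open subset $j\colon X^\circ\to X$ extends to a coherent twisted sheaf on $X$.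
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (T2) there is an invertible twisted sheaf $\mathcal{L}$ on $X'$. Push it forward along $U\times_XX'\to U$. Since the cocycle on $X'$ comes from $X$, the result $g_*\mathcal{L}$ is a twisted sheaf on $X$, and it is locally free of rank $m$. Apply (T3).

(b) If $H$ is coherent, the ordinary coherent sheaf $\mathcal{H}om(P,H)$ is generated by finitely many global sections. Apply (T4).

(c) The ordinary quasi-coherent sheaf $\mathcal{H}om(P,j_*V)$ contains a coherent subsheaf $\mathcal{E}$ that restricts to $\mathcal{H}om(P,V)$ on $X^\circ$. The image of $P\otimes\mathcal{E}\to j_*V$ is coherent, and it restricts to $V$ by (T4).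
\end{proof}

When $X$ is a smooth complex variety, we make local computations over the henselian local ring $\mathcal{O}$ of $X$ at a closed point. It is a regular local ring with residue field $\mathbb{C}$, so $\operatorname{Spec}\mathcal{O}\to X$ lifts to $U$, and twisted sheaves become $\mathcal{O}$-modules.

\subsection{Reflexive sheaves and Chern classes}\label{sub:refl}

Let $X$ be a regular noetherian scheme. A coherent sheaf $F$ is \emph{reflexive} if $F\to F^{\vee\vee}$ is an isomorphism. Duals are reflexive, and so is the kernel of a map from a locally free sheaf to a torsion-free sheaf. A reflexive sheaf has depth at least $\min(2,\dim\mathcal{O}_{X,x})$ at each point $x$. By the Auslander--Buchsbaum formula it is locally free at points of codimension at most $2$ and has projective dimension at most $1$ at points of codimension $3$. A reflexive sheaf of rank $1$ is invertible. An isomorphism between reflexive sheaves defined off a closed subset of codimension at least $2$ extends. All of this is \'etale-local and holds for sheaves of any weight.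

On a smooth quasi-projective scheme over an algebraically closed field every coherent sheaf has a finite locally free resolution. So $K_0$ may be computed with vector bundles or with coherent sheaves, and coherent sheaves have Chern classes in the Chow ring. For a closed point $p$ on a smooth variety of dimension $d$ one has $c(\mathcal{O}_p)=1+(-1)^{d-1}(d-1)!\,[p]$, that is, $1-[p]$ on a surface and $1+2[p]$ on a threefold. For a class $\eta$ of rank $2$ and a line bundle $\mathcal{L}$ with $c_1(\mathcal{L})=\tau$, the formula $c_i(\eta\otimes\mathcal{L})=\sum_{j\le i}\binom{2-j}{i-j}c_j(\eta)\tau^{i-j}$ gives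
\begin{equation}\label{eq:twistchern}
c_1(\eta\otimes\mathcal{L})=c_1+2\tau,\qquad c_2(\eta\otimes\mathcal{L})=c_2+c_1\tau+\tau^2,\qquad c_3(\eta\otimes\mathcal{L})=c_3 .
\end{equation}

\subsection{General sections}

On an affine scheme of finite type over $\mathbb{C}$, every coherent sheaf is generated by a finite-dimensional space of global sections. General members of such a space behave as well as a dimension count allows.

\begin{lemma}\label{lem:general}
Let $X$ be a smooth complex scheme of pure dimension $d$, let $E$ be a vector bundle on $X$, let $s_0\in\Gamma(X,E)$, and let $\Lambda\subset\Gamma(X,E)$ be a finite-dimensional subspace that generates $E$. Let $\Sigma$ be a smooth locally closed subscheme of pure codimension $i$ in the total space of $E$. For general $b\in\Lambda$ the scheme $(s_0+b)^{-1}(\Sigma)$ is empty or smooth of pure dimension $d-i$; it is empty if $i>d$.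
\end{lemma}

\begin{proof}
The map $X\times\Lambda\to E$, $(x,b)\mapsto s_0(x)+b(x)$, is a translate of a surjection of vector bundles over $X$, so it is smooth. The preimage $\Sigma'$ of $\Sigma$ is smooth of dimension $d+\dim\Lambda-i$. By generic smoothness in characteristic $0$, the fiber of $\Sigma'\to\Lambda$ over a general point is empty or smooth of dimension $d-i$.
\end{proof}

We apply this to the zero section and to rank strata. Among matrices with $q+m$ rows and $q$ columns, those of rank exactly $q-i$ form a smooth locally closed subvariety $\Sigma_i$ of codimension $i(m+i)$. Near a point of $\Sigma_1$, row and column operations bring a matrix with an invertible block $A$ of size $q-1$ into the form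
\begin{equation}\label{eq:normalform}
\begin{pmatrix}A&B\\ B'&B''\end{pmatrix}\sim\begin{pmatrix}1_{q-1}&0\\0&B''-B'A^{-1}B\end{pmatrix},
\end{equation}
and the $m+1$ entries of the column $B''-B'A^{-1}B$ generate the ideal of $\Sigma_1$. For $m=0$ this single entry is the determinant times a unit. The strata make sense in $\mathcal{H}om(E_1,E_0)$ for twisted bundles $E_0,E_1$, since their definition is \'etale-local.

\section{Koszul points and elementary modifications}\label{sec:mod}

Let $X$ be a smooth affine complex threefold with a class $\alpha\in\operatorname{Br}(X)$. A coherent twisted sheaf $F$ has a \emph{Koszul point} at $z\in X$ if over the henselian local ring $\mathcal{O}$ at $z$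
\begin{equation}\label{eq:koszul}
F\cong \mathcal{O}^3/\mathcal{O}\cdot(x_1e_1+x_2e_2+x_3e_3),\qquad x_1,x_2,x_3\ \text{a regular system of parameters.}
\end{equation}
Two regular systems of parameters are related by a matrix over $\mathcal{O}$ that is invertible modulo the maximal ideal, hence by an element of $GL_3(\mathcal{O})$. So in \eqref{eq:koszul} we may use any regular system of parameters we like. The Koszul complex $0\to\mathcal{O}\to\mathcal{O}^3\to\mathcal{O}^3\to\mathcal{O}$ of a regular system of parameters is exact. Therefore the module \eqref{eq:koszul} is isomorphic to the kernel of $(x_1,x_2,x_3)\colon\mathcal{O}^3\to\mathcal{O}$, and it is reflexive, in particular torsion-free.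

\begin{example}\label{ex:A3}
Let $X=\mathbb{A}^3$ with coordinates $x,y,z$, let $\alpha=0$, and let $S$ be the plane $z=0$. Let $F$ be generated by $e_1,e_2,e_3$ with the relation $xe_1+ye_2+ze_3=0$; it has one Koszul point, the origin. The map $F\to\mathcal{O}_S$ with $e_1,e_2\mapsto0$, $e_3\mapsto1$ respects the relation. Its kernel is generated by $e_1,e_2,ze_3$, and the relation expresses $ze_3$ through $e_1,e_2$. So the kernel is free on $e_1,e_2$: the Koszul point has disappeared.

Conversely, map $\mathcal{O}^2\to\mathcal{O}_S$ by $(s,t)\mapsto xs+yt$. This map vanishes at the origin. Its kernel is generated by $(y,-x)$, $(z,0)$, $(0,z)$, with the one relation $z\,(y,-x)-y\,(z,0)+x\,(0,z)=0$: a Koszul point has appeared.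
\end{example}

Thus passing to the kernel of a map to an invertible sheaf on a surface removes the Koszul points at which the map is onto and creates new ones at the zeros of the map. We now make this precise and keep track of the class of the new points.

Fix $f\in\Gamma(X,\mathcal{O}_X)$ such that the closed subscheme $S=V(f)$ is a smooth surface, possibly disconnected. Call a coherent twisted sheaf $F$ on $X$ \emph{admissible} with \emph{singular set} $Z$ if $Z\subset S$ is finite, $F$ is locally free of rank $2$ off $Z$, and $F$ has a Koszul point at each point of $Z$. Put $\widehat F=(F|_S)^{\vee\vee}$. At $z\in Z$ use parameters $(x,y,f)$ in \eqref{eq:koszul}. Modulo $f$ the relation becomes $xe_1+ye_2=0$, and the Koszul complex of $(x,y)$ on $S$ gives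
\begin{equation}\label{eq:restrict}
F|_S\cong\mathfrak{m}_{S,z}\oplus\mathcal{O}_S\subset\mathcal{O}_S\oplus\mathcal{O}_S=\widehat F,\qquad e_1\mapsto(y,0),\quad e_2\mapsto(-x,0),\quad e_3\mapsto(0,1).
\end{equation}
Hence $\widehat F$ is a twisted bundle of rank $2$ on $S$, it contains $F|_S$, and $\widehat F/F|_S$ is supported on $Z$ with length one at each point. The image of the fiber $F(z)$ in $\widehat F(z)$ is a line $\ell_z$, the second summand in \eqref{eq:restrict}.

\begin{lemma}\label{lem:modify}
Let $F$ be admissible with singular set $Z$, and let $H$ be an invertible twisted sheaf on $S$. Consider maps $\phi\colon\widehat F\to H$ such that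
\begin{itemize}
\item[$(*)$] the zero scheme $W$ of $\phi$ is finite and reduced, and $\phi(z)|_{\ell_z}\neq0$ for all $z\in Z$.
\end{itemize}
\begin{itemize}
\item[(a)] Maps satisfying $(*)$ exist.
\item[(b)] If $\phi$ satisfies $(*)$, then $F'=\ker(F\to F|_S\to H)$ is admissible with singular set $W$.
\item[(c)] In that case, for every invertible twisted sheaf $H'$ on $S$,
\begin{equation}\label{eq:c2formula}
c_2(\widehat{F'}\otimes H'^{-1})=[Z]+c_2(\widehat F\otimes H'^{-1})-c_2(\widehat F\otimes H^{-1})\quad\text{in }CH^2(S).
\end{equation}
\end{itemize}
\end{lemma}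

\begin{proof}
(a) Take $\phi$ general in a finite-dimensional generating space $\Lambda$ of sections of the ordinary rank-$2$ bundle $\mathcal{H}om(\widehat F,H)$. By Lemma~\ref{lem:general} for the zero section, $W$ is finite and reduced. For each $z$ the condition $\phi(z)|_{\ell_z}=0$ is a nonzero linear equation on $\Lambda$.

(b) Note that $W\cap Z=\emptyset$. Off $S$ we have $F'=F$, which is locally free there. On $S$ there are three kinds of points, and at each we identify $H$ with $\mathcal{O}_S=\mathcal{O}/f$.

\emph{Points of $S\setminus(Z\cup W)$.} Here $F'$ is the kernel of a surjection $\mathcal{O}^2\to\mathcal{O}/f$. It lifts to a surjection $\mathcal{O}^2\to\mathcal{O}$, which is a coordinate projection in a suitable basis. So $F'\cong\mathcal{O}\oplus f\mathcal{O}$ is free.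

\emph{Points of $Z$.} Write $\phi=(p,q)$ in the basis \eqref{eq:restrict}; by $(*)$, $q$ is a unit. Lift $p,q$ to $\mathcal{O}$. The composite $\mathcal{O}^3\to F\to\mathcal{O}_S$ sends $e_1\mapsto py$, $e_2\mapsto-px$, $e_3\mapsto q$. In the basis $e_1'=e_1-\frac{py}{q}e_3$, $e_2'=e_2+\frac{px}{q}e_3$, $e_3$ it sends $e_1',e_2'$ to $0$, so its kernel is free on $e_1',e_2',fe_3$. Since $xe_1'+ye_2'=xe_1+ye_2$, the relation reads $xe_1'+ye_2'+fe_3$, with coefficient $1$ on the generator $fe_3$. So $F'$ is free on $e_1',e_2'$.

\emph{Points of $W$.} Here $F=\mathcal{O}^2$ and the map is $(s,t)\mapsto xs+yt$, where $x,y$ generate the maximal ideal of $S$ because $W$ is reduced. So $(x,y,-f)$ is a regular system of parameters of $\mathcal{O}$. As $f$ is not a zero divisor, $F'=\{(s,t): xs+yt\in f\mathcal{O}\}$ is isomorphic to the kernel of $(x,y,-f)\colon\mathcal{O}^3\to\mathcal{O}$, which is the module \eqref{eq:koszul}.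

(c) Let $\mathcal{G}=I_W\otimes H$ be the image of $F\to H$. Compute $\operatorname{Tor}(-,\mathcal{O}_S)$ with the resolution $0\to\mathcal{O}_X\xrightarrow{f}\mathcal{O}_X\to\mathcal{O}_S\to0$. Then $\operatorname{Tor}_1(F,\mathcal{O}_S)=0$ because $F$ is torsion-free, and $\operatorname{Tor}_1(\mathcal{G},\mathcal{O}_S)=\mathcal{G}$ because $f$ kills $\mathcal{G}$. Restricting $0\to F'\to F\to\mathcal{G}\to0$ to $S$ gives the exact sequence
\[
0\to\mathcal{G}\to F'|_S\to F|_S\to\mathcal{G}\to0 ,
\]
so $F'|_S\otimes H'^{-1}$ and $F|_S\otimes H'^{-1}$ have the same class in $K_0(S)$. Therefore $[\widehat{F'}\otimes H'^{-1}]=[\widehat F\otimes H'^{-1}]-[\mathcal{O}_Z]+[\mathcal{O}_W]$. Since $c(\mathcal{O}_p)=1-[p]$, adding $[\mathcal{O}_p]$ subtracts $[p]$ from $c_2$, and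
\[
c_2(\widehat{F'}\otimes H'^{-1})=c_2(\widehat F\otimes H'^{-1})+[Z]-[W].
\]
Finally $W$ is the zero scheme of a section of $\widehat F^\vee\otimes H$, so $[W]=c_2(\widehat F^\vee\otimes H)=c_2(\widehat F\otimes H^{-1})$, a bundle and its dual having the same $c_2$.
\end{proof}

To reach a locally free sheaf we need $\phi$ without zeros, for which $c_2(\widehat F\otimes H^{-1})=0$ is necessary. On an affine surface over $\mathbb{C}$ it is also sufficient.

\begin{lemma}\label{lem:split}
Let $Q$ be a vector bundle of rank $2$ on a smooth affine complex surface $S$. If $c_2(Q)=0$ in $CH^2(S)$, then $Q\cong\mathcal{O}\oplus\det Q$.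
\end{lemma}

\begin{proof}
We may assume $S$ connected. We first show that $[Q]=[\mathcal{O}]+[\det Q]$ in $K_0(S)$. Let $F^1\supset F^2$ be the subgroups generated by sheaves with support of codimension at least $1$, respectively $2$. Then $F^1$ consists of the classes of rank $0$, the group $F^1/F^2$ is generated by the $[\mathcal{O}_D]$ with $D$ an integral curve, and $F^2$ is generated by the $[\mathcal{O}_p]$.

Line bundles on $S$ are globally generated. So any two line bundles can be written $\mathcal{L}\cong\mathcal{O}(-D)$, $\mathcal{L}'\cong\mathcal{O}(-D')$ with $D,D'$ effective and without common component, and then $([\mathcal{L}]-1)([\mathcal{L}']-1)=[\mathcal{O}_D][\mathcal{O}_{D'}]=[\mathcal{O}_{D\cap D'}]\in F^2$. Hence $\mathcal{L}\mapsto[\mathcal{L}]-1$ is a homomorphism $\operatorname{Pic}(S)\to F^1/F^2$. It is onto, since $[\mathcal{O}_D]=1-[\mathcal{O}(-D)]$. The determinant is trivial on $F^2$ and gives a left inverse. So a class of rank $0$ and trivial determinant lies in $F^2$, and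
\[
[Q]-[\mathcal{O}]-[\det Q]=\textstyle\sum n_i[\mathcal{O}_{p_i}].
\]
Comparing $c_2$ gives $0=c_2(Q)=-\sum n_i[p_i]$ in $CH^2(S)$. The map $[p]\mapsto[\mathcal{O}_p]$ is well defined on $CH^2(S)$: a rational function on an integral curve $D\subset S$ is a quotient $h_1/h_2$ of nonzero regular functions, and the sequences $0\to\mathcal{O}_D\xrightarrow{h_i}\mathcal{O}_D\to\mathcal{O}_D/h_i\to0$ show that the divisor of $h_i$ maps to $0$. Hence $\sum n_i[\mathcal{O}_{p_i}]=0$.

On an affine scheme, bundles with the same class in $K_0$ are stably isomorphic. By the cancellation theorem of Murthy and Swan \cite{MS}, stably isomorphic bundles of rank $2$ on $S$ are isomorphic. (Suslin's generalization says that over an affine algebra of dimension $d$ over an algebraically closed field, stably isomorphic projective modules of rank at least $d$ are isomorphic.)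
\end{proof}

\begin{proposition}\label{prop:remove}
Let $F$ be admissible and $H$ an invertible twisted sheaf on $S$ with $c_2(\widehat F\otimes H^{-1})=0$. Then there is a twisted vector bundle of rank $2$ on $X$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:split}, $\widehat F\cong H''\oplus H$ with $H''$ invertible. For $\chi\in\operatorname{Hom}(H'',H)$ the map $\phi_\chi=(\chi,1)\colon H''\oplus H\to H$ has no zeros. If $\ell_z$ is spanned by $(u,v)\ne0$, we need $\chi(z)u+v\neq0$. This holds for all values $\chi(z)$ if $u=0$ and for all but one if $u\ne0$. Since $S$ is affine, the values of $\chi$ at the finitely many singular points can be prescribed. So some $\phi_\chi$ satisfies $(*)$ with $W=\emptyset$, and Lemma~\ref{lem:modify}(b) gives a locally free $F'$.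
\end{proof}

\section{Threefolds: proof of Theorem~\ref{thm:A}}\label{sec:thmA}

Let $X$, $\alpha$, $m$ be as in Theorem~\ref{thm:A}, and $d=\dim X\le3$. If $m=1$, then $\alpha$ vanishes at the generic point, so $\alpha=0$ and $\mathcal{O}_X$ is the required algebra. Let $m\ge2$. By (T3) we must find a twisted bundle of rank $m$, and we have a twisted bundle $P$ of some rank $r>0$.

\subsection{A general presentation}

The generic fiber of $\mathcal{E}nd(P)$ is $\mathrm{M}_{r/m}(D)$ with $D$ a division algebra of degree $m$; in particular $r\ge2$. The diagonal matrix units are $r/m$ conjugate orthogonal idempotents with sum $1$, so each has rank $m$ as an endomorphism of $P$. Clearing denominators in one of them gives an endomorphism of $P$ over $X$ whose image $F^0$ is a coherent twisted sheaf of generic rank $m$. By Lemma~\ref{lem:twisted}(b) there is an exact sequence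
\[
0\to P_3\to P^{\oplus N_2}\to P^{\oplus N_1}\to P^{\oplus N_0}\to F^0\to0 ,
\]
and $P_3$ is locally free because $X$ is regular of dimension at most $3$. We retain only the twisted bundles $E_0=P^{\oplus(N_0+N_2)}$ and $E_1=P^{\oplus N_1}\oplus P_3$, which satisfy $\operatorname{rk}E_0-\operatorname{rk}E_1=m$.

Let $u\colon E_1\to E_0$ be general in a finite-dimensional generating space of sections of $\mathcal{H}om(E_1,E_0)$, and let $F=\operatorname{coker}(u)$. Apply Lemma~\ref{lem:general} to the strata $\Sigma_i$, of codimension $i(m+i)\ge m+1$ for $i\ge1$. If $m+1>d$, then $u$ has full rank everywhere and $F$ is a twisted bundle of rank $m$. The only remaining case is $d=3$, $m=2$, which we assume from now on.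

Now $\Sigma_1$ has codimension $3$ and $\Sigma_i$ has codimension at least $8$ for $i\ge2$. So $Z=u^{-1}(\Sigma_1)$ is a finite reduced scheme, $F$ is locally free of rank $2$ off $Z$, and by \eqref{eq:normalform} $F$ has a Koszul point at each point of $Z$. Put
\[
\det F=\det E_0\otimes(\det E_1)^{-1},
\]
an invertible sheaf of weight $2$ on $X$ that agrees with $\bigwedge^2F$ off $Z$. If $Z=\emptyset$ we are done, so assume $Z\ne\emptyset$.

\subsection{Two modifications}

Suppose that $S=V(f)$ is a smooth surface through $Z$ that carries an invertible twisted sheaf $H$. We have no control over $c_2(\widehat F\otimes H^{-1})$, so Proposition~\ref{prop:remove} does not apply to $F$ directly. After one modification, however, the obstruction \eqref{eq:c2formula} involves only the \emph{difference} of two such classes. Using the same $H$ twice gives back $[Z]$ and gains nothing. Using two sheaves that differ by a curve $C\subset S$ through $Z$ gives a class supported on $C$.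

\begin{lemma}\label{lem:twostep}
Let $S=V(f)\subset X$ be a smooth surface, $C\subset S$ a smooth closed curve containing $Z$, and $H$ an invertible twisted sheaf on $S$. Assume that $\mathcal{O}_S(C)|_C\cong\mathcal{O}_C$ and
\begin{equation}\label{eq:half}
(H|_C)^{\otimes2}\cong(\det F)|_C\otimes\mathcal{O}_C(Z).
\end{equation}
Then there is a twisted vector bundle of rank $2$ on $X$.
\end{lemma}

\begin{proof}
The sheaf $F$ is admissible. By Lemma~\ref{lem:modify}, applied with $H\otimes\mathcal{O}_S(C)$ in the role of $H$, there is an admissible $F'$ satisfying \eqref{eq:c2formula}. Put $Q=\widehat F\otimes H^{-1}$ and $e=c_1(Q)$. With $H'=H$, formulas \eqref{eq:c2formula} and \eqref{eq:twistchern} give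
\[
c_2(\widehat{F'}\otimes H^{-1})=[Z]+c_2(Q)-c_2(Q(-C))=[Z]+e\cdot C-C^2 .
\]
This is the push-forward from $C$ of the divisor class $[Z]+e|_C-c_1(\mathcal{O}_S(C)|_C)$, and the last term vanishes by assumption. The invertible sheaves $\det\widehat F$ and $(\det F)|_S$ agree off the finite set $Z$, so they are isomorphic. By \eqref{eq:half}, $e|_C=c_1\big((\det F)|_C\otimes (H|_C)^{-2}\big)=-[Z]$. Hence $c_2(\widehat{F'}\otimes H^{-1})=0$, and Proposition~\ref{prop:remove} applies to $F'$.
\end{proof}

It remains to construct $C$, $S$ and $H$. Condition \eqref{eq:half} involves only $C$ and $H|_C$, so we choose these first.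

\subsection{The curve}

Let $\Lambda\subset\Gamma(X,I_Z)$ be finite-dimensional and generate $I_Z$, and let $C=V(g_1,g_2)$ with $g_1,g_2\in\Lambda$ general. By Lemma~\ref{lem:general} on $X\setminus Z$, the scheme $C$ is smooth of pure dimension $1$ off $Z$. At $z\in Z$ the map $\Lambda\to\mathfrak{m}_z/\mathfrak{m}_z^2$ is onto, so $dg_1,dg_2$ are independent at $z$. Thus $C$ is a smooth closed curve containing $Z$, possibly disconnected, and its conormal bundle $\mathcal{N}^\vee=I_C/I_C^2$ is free on $g_1,g_2$.

By Tsen's theorem the function field of a complex curve has trivial Brauer group, so $\alpha|_C=0$, and by (T2) there is an invertible twisted sheaf $H_0$ on $C$. The group $\operatorname{Pic}(C)$ is divisible. Indeed, let $C'$ be a component, $\bar C'$ its smooth compactification and $p\in\bar C'\setminus C'$. Then $\operatorname{Pic}(\bar C')=\operatorname{Pic}^0(\bar C')\oplus\mathbb{Z}[p]$ maps onto $\operatorname{Pic}(C')$ and $[p]$ maps to $0$, so $\operatorname{Pic}(C')$ is a quotient of the divisible group $\operatorname{Pic}^0(\bar C')$. Choose a line bundle $\mathcal{L}$ on $C$ whose square is the ordinary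 line bundle $(\det F)|_C\otimes\mathcal{O}_C(Z)\otimes H_0^{-2}$. Then $H_C=H_0\otimes\mathcal{L}$ is an invertible twisted sheaf with $H_C^{\otimes2}\cong(\det F)|_C\otimes\mathcal{O}_C(Z)$.

\subsection{The surface}

By (T2) the class $\alpha$ must vanish on $S$, and nothing guarantees this for a surface chosen by general position alone. We therefore build $S$ and $H$ together, as the support and the cokernel of an endomorphism of $P$, and we prescribe the endomorphism along $C$ in order to have $H|_C\cong H_C$.

The ordinary bundle $P|_C\otimes H_C^{-1}$ has rank $r\ge2$ on a curve, so by Lemma~\ref{lem:general} it has a nowhere vanishing section, and this section splits off because $C$ is affine. Thus $P|_C=H_C\oplus R$. Let $\theta_C\in\operatorname{End}(P|_C)$ be the projector onto $R$ with kernel $H_C$. Locally $\theta_C=\operatorname{diag}(0,1,\dots,1)$, so its cokernel is $H_C$ and its adjugate $\operatorname{adj}(\theta_C)=\operatorname{diag}(1,0,\dots,0)$ vanishes nowhere. Put $\mathcal{R}=\mathcal{E}nd(P)$. Since $X$ is affine, $\theta_C$ lifts to $\theta_0\in\Gamma(X,\mathcal{R})$. Let $\Lambda'\subset\Gamma(X,\mathcal{R}\otimes I_C)$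 be finite-dimensional and generating, and put
\[
\theta=\theta_0+b\quad(b\in\Lambda'\text{ general}),\qquad f=\det\theta\in\Gamma(X,\mathcal{O}_X),\qquad S=V(f),\qquad H=\operatorname{coker}(\theta).
\]

\begin{lemma}\label{lem:surface}
The scheme $S$ is a smooth surface containing $C$, the sheaf $H$ is an invertible twisted sheaf on $S$, and $H|_C\cong H_C$.
\end{lemma}

\begin{proof}
Off $C$ the space $\Lambda'$ generates $\mathcal{R}$. Endomorphisms of corank at least $2$ have codimension $4>3$, and along the stratum of corank $1$ the determinant generates the ideal of the stratum. By Lemma~\ref{lem:general}, off $C$ the scheme $S$ is smooth of dimension $2$ and $\theta$ has corank $1$ along it.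

Along $C$ we have $\theta|_C=\theta_C$, so the corank is $1$ and $f\in I_C$. Expanding the determinant, and noting that terms of degree at least $2$ in $b$ lie in $I_C^2$, we find that the class of $f$ in $\mathcal{N}^\vee$ is
\[
[\det\theta_0]+\operatorname{tr}\big(\operatorname{adj}(\theta_C)\,\bar b\big),
\]
where $\bar b$ is the image of $b$ in $\mathcal{R}|_C\otimes\mathcal{N}^\vee$. The $\bar b$ generate $\mathcal{R}|_C\otimes\mathcal{N}^\vee$, and $\bar b\mapsto\operatorname{tr}(\operatorname{adj}(\theta_C)\bar b)$ maps this bundle onto $\mathcal{N}^\vee$ because $\operatorname{adj}(\theta_C)$ vanishes nowhere. By Lemma~\ref{lem:general} for the zero section of the rank-$2$ bundle $\mathcal{N}^\vee$ on the curve $C$, the class of $f$ has no zero for general $b$. Since $C$ is smooth, $\mathcal{N}^\vee$ is a subbundle of $\Omega_X|_C$, so $df\ne0$ along $C$ and $S$ is smooth there.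

At every point of $S$, \eqref{eq:normalform} gives $\theta\sim\operatorname{diag}(1,\dots,1,f)$, so $H$ is locally $\mathcal{O}_S$. Cokernels commute with restriction, so $H|_C=\operatorname{coker}(\theta_C)=H_C$.
\end{proof}

The normal bundle of $S=V(f)$ in $X$ is trivial, and so is the normal bundle $\mathcal{N}$ of $C$ in $X$. The sequence $0\to\mathcal{N}_{C/S}\to\mathcal{N}\to\mathcal{N}_{S/X}|_C\to0$ then gives $\mathcal{O}_S(C)|_C=\mathcal{N}_{C/S}\cong\det\mathcal{N}\cong\mathcal{O}_C$. All hypotheses of Lemma~\ref{lem:twostep} hold. It yields a twisted bundle $V$ of rank $2$, and $\mathcal{E}nd(V)$ is an Azumaya algebra of degree $2$ and class $\alpha$. This proves Theorem~\ref{thm:A}. \qed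

\medskip
Characteristic $0$ entered through Lemma~\ref{lem:general}. That the ground field is algebraically closed was used, together with affineness, in the divisibility of $\operatorname{Pic}(C)$ and in cancellation, and it was used in Tsen's theorem. Remark~\ref{rem:overk} shows that the theorem fails for affine threefolds over $\mathbb{C}(t)$.

\section{Counting singular points modulo two}\label{sec:parity}

Let $Y$ be a smooth projective threefold over an algebraically closed field and $F$ a reflexive sheaf of rank $2$ on $Y$. By Section~\ref{sub:refl}, $\mathcal{E}xt^i(F,\mathcal{O})=0$ for $i\ge2$, and $\mathcal{E}xt^1(F,\mathcal{O})$ is supported on the finite set where $F$ is not locally free. Let $l(F)$ be its length. At a Koszul point, dualizing \eqref{eq:koszul} gives $\mathcal{E}xt^1=\mathcal{O}/(x_1,x_2,x_3)$, of length one, so $l(F)$ counts singular points with multiplicity.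

\begin{lemma}\label{lem:RR}
With $c_i=c_i(F)$ and $K_Y$ the canonical class, $l(F)=\deg c_3$ and
\[
l(F)\equiv c_2\cdot(c_1+K_Y)\pmod 2 .
\]
\end{lemma}

\begin{proof}
Dualizing a locally free resolution of $F$ term by term gives a class $F^D$ in $K_0(Y)$ with $c_3(F^D)=-c_3$, and $F^D=[F^\vee]-[\mathcal{E}xt^1(F,\mathcal{O})]$. A sheaf of finite length $l$ has $\deg c_3=2l$ and $c_1=c_2=0$, so $\deg c_3(F^D)=\deg c_3(F^\vee)-2l(F)$. The pairing $F\otimes F\to\det F$ gives $F^\vee\cong F\otimes(\det F)^{-1}$ where $F$ is locally free, and hence everywhere, both sides being reflexive. By \eqref{eq:twistchern}, $c_3(F^\vee)=c_3$. Thus $-\deg c_3=\deg c_3-2l(F)$.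

We have $\operatorname{ch}_2(F)=\frac12c_1^2-c_2$ and $\operatorname{ch}_3(F)=\frac16c_1^3-\frac12c_1c_2+\frac12c_3$. So the class $[F]-[\det F]-[\mathcal{O}]$ has $\operatorname{ch}_0=\operatorname{ch}_1=0$, $\operatorname{ch}_2=-c_2$ and $\operatorname{ch}_3=\frac12(c_3-c_1c_2)$. Since $\operatorname{td}_1(Y)=-\frac12K_Y$, Riemann--Roch gives
\[
\chi(F)-\chi(\det F)-\chi(\mathcal{O})=\tfrac12\deg\big(c_3-c_1c_2+c_2K_Y\big),
\]
and the left side is an integer.
\end{proof}

\begin{example}
On $\mathbb{P}^3$ with coordinates $x,y,z,w$ and hyperplane class $h$, let $F$ be the cokernel of $(x,y,z)\colon\mathcal{O}(-1)\to\mathcal{O}^3$. It has one Koszul point, so $l(F)=1$. Also $c(F)=(1-h)^{-1}=1+h+h^2+h^3$, so $\deg c_3=1$ and $c_2\cdot(c_1+K)=h^2(h-4h)$ has degree $-3$, which is odd.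
\end{example}

To exploit the lemma we need a threefold $Y$ over a non-closed field $k$, an affine open $T\subset Y$, and a Brauer class with three properties: all Galois orbits on the boundary have even length; the class is split by finite \'etale covers whose degrees add up to $2n$; and the symmetry that Galois descent imposes on $c_1$ and $c_2$ makes $c_2\cdot(c_1+K)$ odd. For a form of a toric variety all three are questions about a fan with a group action. The first holds if no subgroup of odd index fixes a nonzero vector. We will see that the rotation group of the tetrahedron has this property.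

\section{A toric threefold with tetrahedral symmetry}\label{sec:fan}

\subsection{The fan}

Let $N=\{n\in\mathbb{Z}^3:n_1+n_2+n_3\text{ even}\}$, of index $2$ in $\mathbb{Z}^3$, and let $M=\mathbb{Z}^3\cup\big(\mathbb{Z}^3+(\frac12,\frac12,\frac12)\big)$ be the dual lattice. Let $\Gamma\cong A_4$ be the group of rotations generated by cyclic permutations of the coordinates and changes of two signs. It preserves $N$, $M$ and the pairing. Let $\Gamma_3\subset\Gamma$ be the group of cyclic permutations and $v=\operatorname{diag}(1,-1,-1)$; together they generate $\Gamma$.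

The rays of the fan $\Sigma$ are spanned by the $12$ \emph{roots}, the permutations of $(\pm1,\pm1,0)$, and the $6$ \emph{axes} $\pm a_1,\pm a_2,\pm a_3$, where $a_1=(2,0,0)$, $a_2=(0,2,0)$, $a_3=(0,0,2)$. All are primitive in $N$. The group $\Gamma$ is transitive on axes. It is transitive on roots as well: a nontrivial element of $\Gamma$ fixes only multiples of some $a_i$ or of some $(\pm1,\pm1,\pm1)$, so roots have trivial stabilizer. The convex hull of the roots has $8$ triangular faces and $6$ square faces. We take the cones over the triangles and subdivide the cone over each square by the axis through its center (Figure~\ref{fig:fan}). The maximal cones are thus spanned by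
\begin{itemize}
\item $(\varepsilon_1,\varepsilon_2,0),(0,\varepsilon_2,\varepsilon_3),(\varepsilon_1,0,\varepsilon_3)$ for signs $\varepsilon_i$ ($8$ cones);
\item an axis, say $\varepsilon a_1$ with $\varepsilon=\pm1$, and two cyclically consecutive roots among $(\varepsilon,1,0)$, $(\varepsilon,0,1)$, $(\varepsilon,-1,0)$, $(\varepsilon,0,-1)$ ($24$ cones).
\end{itemize}
The fan is complete, and it is stable under all signed permutations of the coordinates, in particular under $\Gamma$ and $-1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(-1.56cm,-0.9cm)},y={(1.56cm,-0.9cm)},z={(0cm,1.8cm)},font=\scriptsize]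
\draw (1,1,0)--(1,0,1)--(1,-1,0)--(1,0,-1)--cycle;
\draw (1,1,0)--(0,1,1)--(-1,1,0)--(0,1,-1)--cycle;
\draw (1,0,1)--(0,1,1)--(-1,0,1)--(0,-1,1)--cycle;
\draw (1,0,-1)--(0,1,-1) (-1,1,0)--(-1,0,1) (0,-1,1)--(1,-1,0);
\draw (1,1,0)--(1,-1,0) (1,0,1)--(1,0,-1) (1,1,0)--(-1,1,0) (0,1,1)--(0,1,-1) (1,0,1)--(-1,0,1) (0,1,1)--(0,-1,1);
\fill (1,1,0) circle (2.5pt) node[below=3pt] {$110$};
\fill (1,0,1) circle (2.5pt) node[above left] {$101$};
\fill (0,1,1) circle (2.5pt) node[above right] {$011$};
\fill (-1,1,0) circle (2.5pt) node[right=2pt] {$\bar110$};
\fill (0,-1,1) circle (2.5pt) node[above=2pt] {$0\bar11$};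
\fill (1,0,-1) circle (2.5pt) node[below=2pt] {$10\bar1$};
\draw[fill=white] (1,-1,0) circle (2.5pt) node[left=2pt] {$1\bar10$};
\draw[fill=white] (0,1,-1) circle (2.5pt) node[below=2pt] {$01\bar1$};
\draw[fill=white] (-1,0,1) circle (2.5pt) node[above=2pt] {$\bar101$};
\node[draw,fill=white,inner sep=1.5pt] at (1,0,0) {$a_1$};
\node[draw,fill=white,inner sep=1.5pt] at (0,1,0) {$a_2$};
\node[draw,fill=white,inner sep=1.5pt] at (0,0,1) {$a_3$};
\end{tikzpicture}
\caption{Half of the fan $\Sigma$, drawn on the convex hull of the roots and seen from the direction $(1,1,1)$; the other half is the image under $-1$. Each small triangle is a maximal cone, and $1\bar10$ stands for $(1,-1,0)$. Black dots are the six roots in $R_1$, white dots are three of the six roots in $R_0$, and boxes are the positive axes.}\label{fig:fan}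
\end{figure}

Up to signed permutations there are two maximal cones, spanned by $(1,1,0),(0,1,1),(1,0,1)$ and by $(2,0,0),(1,1,0),(1,0,1)$. Both determinants have absolute value $2=[\mathbb{Z}^3:N]$, so the generators form bases of $N$ and $\Sigma$ is smooth. Consider the convex hull of the roots and the six points $\pm\frac34a_i$. On these $18$ points $x+y+z\le2$ with equality exactly at $(1,1,0),(0,1,1),(1,0,1)$, and $2x+y+z\le3$ with equality exactly at $(\frac32,0,0),(1,1,0),(1,0,1)$. So $\Sigma$ is the fan over the faces of this rational polytope, and the toric variety is projective.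

Let $\bar Y$ be the toric variety of $\Sigma$ over an algebraically closed field of characteristic $0$, and $D_\rho$ the prime divisor of the ray $\rho$. We recall that $K_{\bar Y}=-\sum D_\rho$, that the character $\chi^m$ has divisor $\sum\langle m,\rho\rangle D_\rho$, and that $\Pi=\operatorname{Pic}(\bar Y)$ is free and sits in an exact sequence
\begin{equation}\label{eq:pic}
0\to M\to\textstyle\bigoplus_\rho\mathbb{Z}D_\rho\to\Pi\to0 .
\end{equation}
The group $\Gamma$ acts on \eqref{eq:pic} with $\gamma D_\rho=D_{\gamma\rho}$, and the intersection numbers, being determined by the fan, are invariant. We use the same letter for a divisor and its class. Put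
\[
R_1=\{(\pm1,1,0),(0,\pm1,1),(1,0,\pm1)\},\qquad R_0=-R_1,\qquad c=\sum_{\rho\in R_1}D_\rho ,
\]
and let $D_R$ and $D_A$ be the sums of the $D_\rho$ over all roots and over all axes. The roots are the disjoint union of $R_0$ and $R_1$.

\subsection{Invariant classes}

The Brauer class will come from $c$, which is invariant modulo $2$ although, as Remark~\ref{rem:hyp} shows, it is not congruent to an invariant class.

\begin{lemma}\label{lem:inv}
\begin{itemize}
\item[(a)] The class $c$ is fixed by $\Gamma_3$, and $c-2\nu$ is fixed by $v$, where $\nu=D_{(0,-1,1)}+D_{-a_2}$. Hence $c$ modulo $2\Pi$ is fixed by $\Gamma$.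
\item[(b)] The group $\Pi^\Gamma$ is generated by $D_R$ and $D_A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The permutation $(x,y,z)\mapsto(z,x,y)$ sends $(\varepsilon,1,0)\mapsto(0,\varepsilon,1)\mapsto(1,0,\varepsilon)$, so it preserves $R_1$. The element $v$ exchanges $(1,0,1)$ and $(1,0,-1)$ and sends the other four roots of $R_1$ into $R_0$:
\[
vc-c=D_{(1,-1,0)}+D_{(-1,-1,0)}+D_{(0,-1,-1)}+D_{(0,1,-1)}-D_{(1,1,0)}-D_{(-1,1,0)}-D_{(0,1,1)}-D_{(0,-1,1)}.
\]
The divisor of $\chi^{(0,1,0)}$ has coefficient $+1$ at $(\pm1,1,0),(0,1,\pm1)$, coefficient $-1$ at $(\pm1,-1,0),(0,-1,\pm1)$, and coefficients $\pm2$ at $\pm a_2$. Adding it cancels six terms and leaves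
\[
vc-c=2\big(D_{(0,1,-1)}+D_{a_2}-D_{(0,-1,1)}-D_{-a_2}\big)=2(v\nu-\nu)\quad\text{in }\Pi .
\]

(b) The invariant elements of $\bigoplus\mathbb{Z}D_\rho$ are generated by $D_R$ and $D_A$, so by \eqref{eq:pic} it suffices to show $H^1(\Gamma,M)=0$. The four vectors $\frac12(1,1,1)$, $\frac12(1,-1,-1)$, $\frac12(-1,1,-1)$, $\frac12(-1,-1,1)$ generate $M$, since the first plus each of the others is a standard basis vector. Their sum is zero, and any three are linearly independent, so every relation is a multiple of this one. The group $\Gamma$ permutes them transitively, and the first has stabilizer $\Gamma_3$. This gives an exact sequence $0\to\mathbb{Z}\to\mathbb{Z}[\Gamma/\Gamma_3]\to M\to0$ and, by Shapiro's lemma,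
\[
H^1(\Gamma_3,\mathbb{Z})\to H^1(\Gamma,M)\to H^2(\Gamma,\mathbb{Z})\xrightarrow{\ \mathrm{res}\ }H^2(\Gamma_3,\mathbb{Z}).
\]
The first group is $\operatorname{Hom}(\Gamma_3,\mathbb{Z})=0$. The last map is the restriction $\operatorname{Hom}(\Gamma,\mathbb{Q}/\mathbb{Z})\to\operatorname{Hom}(\Gamma_3,\mathbb{Q}/\mathbb{Z})$, which is injective because $\Gamma_3$ maps onto $\Gamma^{ab}\cong\mathbb{Z}/3$.
\end{proof}

\subsection{Intersection numbers}

For $\rho'\ne\rho$ the restriction of $D_{\rho'}$ to the surface $D_\rho$ is the curve $D_\rho\cap D_{\rho'}$ if $\rho,\rho'$ span a cone, and zero otherwise. These curves form a cycle, ordered like the neighbors of $\rho$ in the fan; consecutive curves meet once and others are disjoint. If $n_1,n_2$ are the two neighbors of $\rho$ consecutive to $\rho'$, there is a relation $n_1+n_2+p\rho+q\rho'=0$ with $p,q\in\mathbb{Z}$, and $q$ is the self-intersection of $D_\rho\cap D_{\rho'}$ in $D_\rho$. Let $R_0^\pm$ be the $\Gamma_3$-orbit $\{(\pm1,-1,0),(0,\pm1,-1),(-1,0,\pm1)\}$ with the upper or the lower signs, so that $R_0=R_0^+\sqcup R_0^-$.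

\begin{lemma}\label{lem:int}
We have $c^2D_\rho=4$ for $\rho=a_i$ and $c^2D_\rho=0$ for $\rho=-a_i$. For $\rho\in R_0$ we have $c^2D_\rho=-1$. Finally $(c+D_A)^2D_\rho$ equals $3$ for $\rho\in R_0^+$ and $-1$ for $\rho\in R_0^-$.
\end{lemma}

\begin{proof}
Since $c$ and $D_A$ are $\Gamma_3$-invariant, it suffices to treat $\rho=\varepsilon a_1$ and $\rho=(\varepsilon,-1,0)$ with $\varepsilon=\pm1$.

The neighbors of $\varepsilon a_1$ are $(\varepsilon,1,0),(\varepsilon,0,1),(\varepsilon,-1,0),(\varepsilon,0,-1)$ in cyclic order. Opposite neighbors add up to $\varepsilon a_1$, so all four curves have square $0$. For $\varepsilon=1$ the neighbors in $R_1$ are the chain $(1,0,-1),(1,1,0),(1,0,1)$, with two meeting pairs, so the square of $c|_{D_\rho}$ is $4$. For $\varepsilon=-1$ only $(-1,1,0)$ is in $R_1$, and the square is $0$.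

The neighbors of $\rho=(\varepsilon,-1,0)$ are, in cyclic order,
\[
E_1=\varepsilon a_1,\quad E_2=(\varepsilon,0,1),\quad E_3=(0,-1,1),\quad E_4=-a_2,\quad E_5=(0,-1,-1),\quad E_6=(\varepsilon,0,-1).
\]
As vectors they satisfy
\begin{gather*}
E_6+E_2=E_1,\qquad E_1+E_3=\rho+E_2,\qquad E_2+E_4=\rho+E_3,\\
E_3+E_5=E_4,\qquad E_4+E_6=\rho+E_5,\qquad E_5+E_1=\rho+E_6,
\end{gather*}
so the six curves, which we also call $E_i$, have square $-1$. The square of a sum of distinct $E_i$ is minus the number of terms plus twice the number of consecutive pairs. For $\varepsilon=1$, $c|_{D_\rho}=E_2+E_3+E_6$ has square $-3+2=-1$, and $(c+D_A)|_{D_\rho}=E_6+E_1+E_2+E_3+E_4$ has square $-5+8=3$. For $\varepsilon=-1$, $c|_{D_\rho}=E_3$ has square $-1$, and $(c+D_A)|_{D_\rho}=E_1+E_3+E_4$ has square $-3+2=-1$.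
\end{proof}

\subsection{The parity statement}

For a sheaf $F$ of rank $2$ put $\Delta(F)=4c_2(F)-c_1(F)^2$. By \eqref{eq:twistchern} it does not change when $F$ is tensored with a line bundle. It is the right invariant here because the sheaves in Section~\ref{sec:descent} are Galois-invariant only up to such twists.

\begin{proposition}\label{prop:odd}
Let $F$ be a reflexive sheaf of rank $2$ on $\bar Y$ such that
\begin{itemize}
\item[(i)] $c_1(F)\in c+\Pi^\Gamma+2\Pi$;
\item[(ii)] the number $\Delta(F)\cdot D_\rho$ is the same for all roots $\rho$, and the same for all axes $\rho$.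
\end{itemize}
Then $l(F)$ is odd.
\end{proposition}

\begin{proof}
By (i) and Lemma~\ref{lem:inv}(b), $c_1(F)\equiv c+iD_R+jD_A\pmod{2\Pi}$ with $i,j\in\{0,1\}$. Let $c'=\sum_{\rho\in R_0}D_\rho$; then $c+D_R=2c+c'\equiv c'$. The automorphism of $\bar Y$ induced by $-1$ on $N$ exchanges $D_\rho$ and $D_{-\rho}$. It exchanges $c$ and $c'$, fixes $D_A$, and pulling back along it preserves (ii) and $l(F)$. So we may assume $i=0$. Tensoring with a line bundle preserves $\Delta$ and $l$ and changes $c_1$ by an arbitrary element of $2\Pi$. So we may assume $c_1(F)=c+jD_A$.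

Write $c_1=c+jD_A=\sum n_\rho D_\rho$ with $n_\rho\in\{0,1\}$, and put $t_\rho=c_2(F)\cdot D_\rho\in\mathbb{Z}$. By Lemma~\ref{lem:RR} and the definition of $\Delta$,
\[
l(F)\equiv\sum_\rho(n_\rho-1)t_\rho\equiv\sum_{n_\rho=0}t_\rho\pmod2,\qquad 4t_\rho=c_1^2D_\rho+\Delta(F)\cdot D_\rho .
\]
By (ii), for two roots or two axes the difference of the $t_\rho$ is a quarter of the difference of the $c_1^2D_\rho$, which Lemma~\ref{lem:int} provides.

If $j=0$, then $n_\rho=0$ on $R_0$ and on the axes. The six $t_\rho$ with $\rho\in R_0$ are equal, so their sum is even. On the three negative axes $t_\rho$ has a common value $t$, and on the three positive axes it is $t+1$. The sum $3(2t+1)$ is odd.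

If $j=1$, then $n_\rho=0$ exactly on $R_0$. On $R_0^-$ the $t_\rho$ have a common value $t$, and on $R_0^+$ they equal $t+1$. Again the sum is $3(2t+1)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses are needed. The bundle $\mathcal{O}\oplus\mathcal{O}(c)$ has $l=0$ and satisfies (i); here $\Delta=-c^2$ takes the values $-4$ and $0$ on axes. The bundle $\mathcal{O}\oplus\mathcal{O}$ has $l=0$ and satisfies (ii). It therefore violates (i), which means that $c\notin\Pi^\Gamma+2\Pi$.
\end{remark}

\section{A threefold over $\mathbb{C}(t)$}\label{sec:descent}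

\subsection{The varieties $T\subset Y$}

Embed $\Gamma\cong A_4$ in $PGL_2(\mathbb{C})$ as the tetrahedral group, acting on $L=\mathbb{C}(s)$. By L\"uroth's theorem $k=L^\Gamma$ is a rational function field $\mathbb{C}(t)$, and $L/k$ is Galois with group $\Gamma$. Fix an algebraic closure $\bar k\supset L$, and let $G=\operatorname{Gal}(\bar k/k)$, which maps onto $\Gamma$.

Let $\Gamma$ act on $L[M]$ by $\gamma(\lambda\chi^m)=\gamma(\lambda)\chi^{\gamma m}$. The element $\gamma$ carries the ring $L[\sigma^\vee\cap M]$ of a cone $\sigma$ to the ring of $\gamma\sigma$, so the action extends to a semilinear action on the toric $L$-variety $Y_L$ of $\Sigma$. The valuation of $D_\rho$ composed with $\gamma^{-1}$ sends $\chi^m$ to $\langle\gamma^{-1}m,\rho\rangle=\langle m,\gamma\rho\rangle$, so $\gamma D_\rho=D_{\gamma\rho}$. Since $Y_L$ is projective, every $\Gamma$-orbit lies in an affine open set, the quotient $Y=Y_L/\Gamma$ exists, and Galois descent gives $Y\times_kL=Y_L$. Thus $Y$ is a smooth projective geometrically integral threefold over $k$. It contains the affine open subset $T=\operatorname{Spec}(L[M]^\Gamma)$, with $T_L\cong\mathbb{G}_{m,L}^3$.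 Put $D=Y\setminus T$ and $\bar Y=Y_{\bar k}$. The group $G$ acts on $\bar Y$ semilinearly, and it permutes the $D_\rho$ and acts on $\Pi=\operatorname{Pic}(\bar Y)$ through $\Gamma$.

\begin{lemma}\label{lem:even}
Every $G$-orbit on $D(\bar k)$ has even cardinality.
\end{lemma}

\begin{proof}
A point $y\in D(\bar k)$ lies in the torus orbit of a unique cone $\tau\neq0$, and $G$ permutes torus orbits as $\Gamma$ permutes cones. So the stabilizer of $y$ lies in the preimage of the stabilizer $\Gamma_\tau$, and $[\Gamma:\Gamma_\tau]$ divides the length of the finite orbit $Gy$. The group $\Gamma_\tau$ fixes the sum of the primitive generators of $\tau$, a nonzero vector, so it consists of rotations about one line and is cyclic. Cyclic subgroups of $A_4$ have order $1$, $2$ or $3$, and index $12$, $6$ or $4$.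
\end{proof}

\subsection{The Brauer class}

For a scheme $X$ in characteristic $0$ the Kummer sequence $1\to\mu_2\to\mathbb{G}_m\to\mathbb{G}_m\to1$ gives
\[
0\to\operatorname{Pic}(X)/2\xrightarrow{\ \delta\ }H^2(X,\mu_2)\to H^2(X,\mathbb{G}_m).
\]
In \v{C}ech terms, $\delta$ of a line bundle is the coboundary of local square roots of its transition functions. A class in $H^2(Y,\mu_2)$ that becomes $\delta(c)$ over $\bar k$ has an image in $H^2(Y,\mathbb{G}_m)$ that dies over $\bar k$ but remembers $c$ modulo $2$. The field $\mathbb{C}(t)$ is chosen so that such a class exists and is unique.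

Let $k'\subset\bar k$ be finite over $k$ and $G'=\operatorname{Gal}(\bar k/k')$. By Tsen's theorem all finite extensions of $k$ have trivial Brauer group, so $G'$ has cohomological dimension at most $1$. In the Hochschild--Serre spectral sequence $H^p(G',H^q(\bar Y,\mu_2))\Rightarrow H^{p+q}(Y_{k'},\mu_2)$ only the columns $p=0,1$ are nonzero. Moreover $H^1(\bar Y,\mu_2)=\Pi[2]=0$, since the units $\bar k^*$ are squares and $\Pi$ is free. Hence
\begin{equation}\label{eq:HS}
H^2(Y_{k'},\mu_2)\xrightarrow{\ \sim\ }H^2(\bar Y,\mu_2)^{G'} .
\end{equation}
The exact sequence $\operatorname{Pic}(Y_{k'})\to\Pi^{G'}\to\operatorname{Br}(k')$, valid for proper geometrically integral varieties, shows that every $G'$-invariant class in $\Pi$ comes from a line bundle on $Y_{k'}$.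

By Lemma~\ref{lem:inv}(a) the class $\delta(c)$ is $G$-invariant. Let $\xi\in H^2(Y,\mu_2)$ correspond to it under \eqref{eq:HS}, and let $\alpha\in H^2(Y,\mathbb{G}_m)$ be the image of $\xi$. Then $2\alpha=0$, and $\alpha$ vanishes on $\bar Y$. Put $k_6=L^{\langle v\rangle}$ and $k_4=L^{\Gamma_3}$, of degrees $6$ and $4$ over $k$.

\begin{lemma}\label{lem:splitting}
The class $\alpha$ vanishes on $Y_{k_6}$ and on $Y_{k_4}$. It is the class of an Azumaya algebra $\mathcal{B}$ of degree $6$ on $Y$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:inv}(a), $c-2\nu\in\Pi^{\langle v\rangle}$, so it comes from a line bundle $\mathcal{L}_6$ on $Y_{k_6}$. Both $\xi$ and $\delta(\mathcal{L}_6)$ become $\delta(c)$ on $\bar Y$. By the injectivity of \eqref{eq:HS} they are equal on $Y_{k_6}$, so $\alpha$ vanishes there. For $k_4$ use $c\in\Pi^{\Gamma_3}$ in place of $c-2\nu$. The last claim is Lemma~\ref{lem:twisted}(a) for $Y_{k_6}\to Y$.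
\end{proof}

\subsection{No algebra of degree two on $T$}

\begin{proposition}\label{prop:noquat}
No Azumaya algebra of degree $2$ on $T$ has class $\alpha|_T$. In particular $\alpha|_T\neq0$.
\end{proposition}

\begin{proof}
The second claim follows from the first, since otherwise $\mathrm{M}_2(\mathcal{O}_T)$ would have class $\alpha|_T$.

Represent $\xi$ by a \v{C}ech cocycle $\zeta$ with values in $\mu_2$ on an \'etale cover of $Y$, and use $\zeta$ to define twisted sheaves for $\alpha$. Since $\zeta^2=1$, sheaves of weight $2$ are ordinary sheaves. Suppose that an algebra as in the statement exists. By (T3) there is a twisted bundle of rank $2$ on $T$. By Lemma~\ref{lem:splitting} and (T3) there is a twisted bundle of rank $6$ on $Y$, so Lemma~\ref{lem:twisted}(c) extends the rank-$2$ bundle to a coherent twisted sheaf on $Y$. Let $V$ be the double dual of the extension. It is reflexive of rank $2$ and locally free on $T$. Its determinant $\det V=(\bigwedge^2V)^{\vee\vee}$ is an ordinary line bundle on $Y$, so its class in $\Pi$ lies in $\Pi^\Gamma$.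

Since $\alpha$ vanishes on $\bar Y$, there is an invertible twisted sheaf $\mathcal{L}$ on $\bar Y$. Put $F=V_{\bar Y}\otimes\mathcal{L}^{-1}$, an ordinary reflexive sheaf of rank $2$ on $\bar Y$ that is locally free on $T_{\bar k}$. Let $\sigma\in G$. The cocycle $\zeta$ and the sheaf $V$ are defined over $k$, so $\sigma^*\mathcal{L}$ is again an invertible twisted sheaf and $\sigma^*V_{\bar Y}\cong V_{\bar Y}$. With the ordinary line bundle $\mathcal{L}_\sigma=\mathcal{L}\otimes\sigma^*\mathcal{L}^{-1}$ we obtain
\begin{equation}\label{eq:galois}
\sigma^*F\cong F\otimes\mathcal{L}_\sigma .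
\end{equation}

\emph{Condition (i) of Proposition~\ref{prop:odd}.} As in (T2), $\mathcal{L}$ is given on a refinement of the cover by a unit $\beta$ with coboundary $\zeta$. The ordinary line bundle $\mathcal{L}^{\otimes2}$ has transition function $\beta^2$, with square root $\beta$, so $\delta(\mathcal{L}^{\otimes2})=\xi|_{\bar Y}=\delta(c)$. Since $\delta$ is injective on $\Pi/2\Pi$, the class of $\mathcal{L}^{\otimes2}$ is congruent to $c$. Hence $c_1(F)=[\det V]-[\mathcal{L}^{\otimes2}]\in c+\Pi^\Gamma+2\Pi$.

\emph{Condition (ii).} By \eqref{eq:galois}, $\sigma^*\Delta(F)=\Delta(F\otimes\mathcal{L}_\sigma)=\Delta(F)$. The automorphism $\sigma$ preserves intersection products and degrees of zero-cycles, so $\Delta(F)\cdot D_\rho$ is constant on $\Gamma$-orbits of rays, that is, on roots and on axes.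

By Proposition~\ref{prop:odd}, $l(F)$ is odd. On the other hand $\mathcal{E}xt^1(F,\mathcal{O})$ is supported on a finite subset of $D(\bar k)$, and \eqref{eq:galois} gives $\sigma^*\mathcal{E}xt^1(F,\mathcal{O})\cong\mathcal{E}xt^1(F,\mathcal{O})\otimes\mathcal{L}_\sigma^{-1}$. So its local lengths are constant on $G$-orbits, and $l(F)$ is even by Lemma~\ref{lem:even}. This is a contradiction.
\end{proof}

\begin{remark}\label{rem:overk}
The class $\alpha|_T$ has order $2$ and is represented in degree $6$, so its generic index is $2$. Thus the analogue of Theorem~\ref{thm:A} over $\mathbb{C}(t)$ fails for the smooth affine threefold $T$.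
\end{remark}

\begin{remark}
The elements of order $3$ in $\Gamma$ are essential. Let $k_3\subset L$ be the fixed field of the subgroup of order $4$. Then $Y_{k_6}\to Y_{k_3}$ has degree $2$ and kills $\alpha$, so by Lemma~\ref{lem:twisted}(a) the pullback of $\alpha$ to $Y_{k_3}$ is represented in degree $2$. The obstruction disappears after an extension of degree $3$.
\end{remark}

\section{Fourfolds: proof of Theorem~\ref{thm:B}}\label{sec:thmB}

We spread $T$ out over an open subset of the $t$-line. Let $U\subset\mathbb{P}^1$, with function field $L=\mathbb{C}(s)$, be the complement of a finite $\Gamma$-stable set that contains all points with nontrivial stabilizer. Then $U$ is affine and $\Gamma$ acts on $\mathcal{O}(U)[M]$ by the formula of Section~\ref{sec:descent}. The action on $U\times\mathbb{G}_m^3=\operatorname{Spec}\mathcal{O}(U)[M]$ is free because it is free on $U$. Let $X$, $X_6$, $X_4$ be the quotients by $\Gamma$, $\langle v\rangle$, $\Gamma_3$. They are smooth affine complex varieties of dimension $4$, and $X_6\to X$, $X_4\to X$ are finite \'etale of degrees $6$ and $4$.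

Inverting the nonzero elements of $\mathcal{O}(U)^\Gamma$ commutes with taking invariants and turns $\mathcal{O}(U)$ into $L$. So the generic fiber over $U/\Gamma$ of the quotient by a subgroup $\Gamma'$ is $\operatorname{Spec}L[M]^{\Gamma'}$. By Galois descent $L[M]=L\otimes_k\mathcal{O}(T)$ with $\Gamma$ acting through $L$, so these generic fibers are $T$, $T_{k_6}$, $T_{k_4}$. The ring $\mathcal{O}(T)$ is the union of the rings $\mathcal{O}(X)$ as $U$ shrinks. The algebra $\mathcal{B}|_T$ of Lemma~\ref{lem:splitting}, being a finitely generated projective module with a multiplication and an isomorphism $\mathcal{B}\otimes\mathcal{B}^{op}\cong\mathcal{E}nd(\mathcal{B})$, is described by finitely many elements and identities. So for $U$ small enough it extends to an Azumaya algebra on $X$. Fix such $U$ and let $\alpha_X\in\operatorname{Br}(X)$ be the class of the extension.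

The schemes $X$ and $T$ have the same function field, and $\operatorname{Br}(X)$ injects into its Brauer group, so $\operatorname{Br}(X)\to\operatorname{Br}(T)$ is injective. The same holds for $X_6,T_{k_6}$ and for $X_4,T_{k_4}$. Hence $2\alpha_X=0$, and by Lemma~\ref{lem:splitting} $\alpha_X$ vanishes on $X_6$ and $X_4$. For odd $n\ge3$ the disjoint union of $X_6$ and $(n-3)/2$ copies of $X_4$ is finite \'etale over $X$ of degree $6+4\cdot\frac{n-3}{2}=2n$ and kills $\alpha_X$. By Lemma~\ref{lem:twisted}(a), $\alpha_X$ is the class of an Azumaya algebra of degree $2n$. An Azumaya algebra of degree $2$ and class $\alpha_X$ would restrict to one of class $\alpha|_T$ on $T$, contradicting Proposition~\ref{prop:noquat}. Since $\alpha|_T\ne0$, the class $\alpha_X$ has order exactly $2$. This proves the theorem for $d=4$.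

For $d>4$ pull back $\alpha_X$ and the algebras of degree $2n$ to $X\times\mathbb{A}^{d-4}$. Restriction to $X\times\{0\}$ is a left inverse of the pullback on Brauer groups and preserves degrees. So the pulled-back class still has order $2$ and is not represented in degree $2$. \qed

\begin{thebibliography}{9}

\bibitem{AW}
Benjamin Antieau and Ben Williams, \emph{Unramified division algebras do not always contain Azumaya maximal orders}, arXiv:1209.2216 (2012).

\bibitem{MS}
Murthy and Swan, \emph{Vector bundles over affine surfaces}, Invent. Math. 36 (1976).

\end{thebibliography}
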